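\title{Quasi-covariants of finite Coxeter groups are free for every invariant multiplicity}

\begin{abstract}
Let $W$ be a finite Coxeter group with reflection representation $V$, and let $m$ assign a non-negative integer $m_\alpha$ to each reflection hyperplane, in a $W$-invariant way. The algebra $\mathbf{Q}_m(W)$ of quasi-covariants consists of the families $(f_w)_{w\in W}$ of polynomials on $V$ such that $f_{s_\alpha w}-f_w$ is divisible by $\alpha^{m_\alpha}$. It is known to be a free $\Bbbk[V]$-module of rank $|W|$ when all $m_\alpha$ are even or all are odd. We prove that it is free for every invariant $m$, by reduction to the even case: the module for the even part of $m$ is trivialized equivariantly, and the remaining conditions are solved by the invariants of the subgroup generated by the reflections of odd multiplicity. The method also treats certain non-invariant multiplicities. We give a determinant criterion for bases, and a non-invariant multiplicity for $\mathfrak{S}_4$ for which freeness fails.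
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $W$ be a finite Coxeter group and $V$ its geometric (reflection) representation over $\Bbbk=\mathbb{C}$ or, more generally, over any field $\Bbbk$ of characteristic zero over which this representation is defined. Let $S=\Bbbk[V]$ be the polynomial algebra of $V$, graded by degree, and let $W$ act on it by $(gp)(v)=p(g^{-1}v)$. Let $\mathcal{A}$ be the set of reflection hyperplanes of $W$. For each hyperplane we fix a linear form $\alpha\in V^*$ that defines it; we use the letter $\alpha$ both for the form and for the element of $\mathcal{A}$, and write $s_\alpha\in W$ for the corresponding reflection.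

For a function $m:\mathcal{A}\to\mathbb{Z}_{\ge0}$, $\alpha\mapsto m_\alpha$, put
\begin{equation}\label{eq:defQ}
\mathbf{Q}_m(W)=\Big\{(f_w)_{w\in W}\in\bigoplus_{w\in W}S\ :\ f_{s_\alpha w}-f_w\in\langle\alpha\rangle^{m_\alpha}\ \text{ for all }\alpha\in\mathcal{A},\ w\in W\Big\},
\end{equation}
where $\langle\alpha\rangle\subset S$ is the principal ideal generated by $\alpha$. The identity $f'h'-fh=f'(h'-h)+(f'-f)h$ shows that $\mathbf{Q}_m(W)$ is closed under componentwise multiplication, so it is an $S$-algebra, with $S$ embedded diagonally. A \emph{multiplicity} is a $W$-invariant function $m$; the set of multiplicities is $\mathcal{M}(W)$, and for $m\in\mathcal{M}(W)$ the algebra $\mathbf{Q}_m(W)$ is the \emph{algebra of quasi-covariants}. Non-invariant functions $m$ will also play a role.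

It helps to view $W$ as the vertex set of a graph in which $w$ and $s_\alpha w$ are joined by an edge labeled $\alpha$. An element of $\mathbf{Q}_m(W)$ places a polynomial at each vertex, and the two polynomials at the ends of an edge labeled $\alpha$ must agree to order $m_\alpha$ along the hyperplane $\alpha=0$. Away from the hyperplanes there is no condition: $\mathbf{Q}_m(W)$ contains $\prod_\alpha\alpha^{m_\alpha}\cdot S^{|W|}$, so its rank is always $|W|$. Freeness is a statement about the places where many hyperplanes meet and the conditions interact. The following theorem is known.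

\begin{theorem}\label{thm:known}
Let $m\in\mathcal{M}(W)$ be even or odd, that is, $m_\alpha=2k_\alpha$ for all $\alpha\in\mathcal{A}$, or $m_\alpha=2k_\alpha+1$ for all $\alpha\in\mathcal{A}$. Then $\mathbf{Q}_m(W)$ is a free $S$-module of rank $|W|$. In particular, $\operatorname{Spec}\mathbf{Q}_m(W)$ is Cohen--Macaulay.
\end{theorem}

Call $m$ \emph{mixed} if some $m_\alpha$ is even and some $m_\beta$ is odd. Mixed multiplicities exist only when $W$ has at least two conjugacy classes of reflections, as in types $B_n$, $F_4$ and $I_2(2n)$. The question posed in \cite{BLR} is whether Theorem~\ref{thm:known} extends to them: \emph{is $\mathbf{Q}_m(W)$ a free $S$-module of rank $|W|$ for every finite Coxeter group $W$ and every mixed $m\in\mathcal{M}(W)$?}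

Small cases point in two directions. If $\dim V=2$, then $\mathbf{Q}_m(W)$ is free for every function $m$ whatsoever (Proposition~\ref{prop:rank2}), so dihedral groups carry no evidence. In dimension three this stops: Theorem~\ref{thm:nonfree} exhibits a function $m:\mathcal{A}\to\{0,1\}$ for $W=\mathfrak{S}_4$ such that $\mathbf{Q}_m(W)$ is not free. So no general argument about modules of the form \eqref{eq:defQ} can settle a case such as $B_3$. On the other hand, suppose that $m$ is the indicator function of the set of hyperplanes of a subgroup $G\le W$ generated by reflections, as is every multiplicity with values in $\{0,1\}$ (Lemma~\ref{lem:odd}). The conditions then link $w$ only to elements of the coset $Gw$, and $\mathbf{Q}_m(W)$ is a direct sum of $|W|/|G|$ copies of the module defined by $G$ with all multiplicities equal to $1$. That module is $S\otimes_{S^G}S$, which is free by Chevalley's theorem (see Section~\ref{sec:one}). This suggests a positive answer. The difficulty is that as soon as the even values of $m$ are positive, they link different cosets of $G$, and the decomposition is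 lost.

The tool that replaces it is the \emph{diagonal action} of $W$ on tuples,
\begin{equation}\label{eq:action}
(gf)_w=g\big(f_{g^{-1}w}\big),
\end{equation}
which preserves $\mathbf{Q}_m(W)$ when $m$ is invariant (Lemma~\ref{lem:stable}). The answer to the question is yes.

\begin{theorem}\label{thm:main}
For every finite Coxeter group $W$ and every $m\in\mathcal{M}(W)$, the algebra $\mathbf{Q}_m(W)$ is a free $\Bbbk[V]$-module of rank $|W|$. Consequently $\operatorname{Spec}\mathbf{Q}_m(W)$ is Cohen--Macaulay. Explicitly,
\[
\mathbf{Q}_m(W)\;\cong\;\Bbbk[V]\otimes_{\Bbbk[V]^G}\mathbf{Q}_{2\lfloor m/2\rfloor}(W)^G,\qquad G=\langle s_\alpha: m_\alpha\text{ odd}\rangle,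
\]
where the invariants are taken for the diagonal action.
\end{theorem}

We use Theorem~\ref{thm:known} without proof, and only its even case. Write $m=2k+\varepsilon$ with $\varepsilon$ taking values in $\{0,1\}$. Section~\ref{sec:even} shows that the even part can be stripped off: $\mathbf{Q}_{2k+\varepsilon}(W)$ is described by multiplicity-one conditions on $S\otimes F$ for a suitable representation $F$ of dimension $|W|$, and this holds whether or not $\varepsilon$ is invariant (Theorem~\ref{thm:reduction}). Section~\ref{sec:one} solves these conditions when $\varepsilon$ is the indicator function of a reflection subgroup, normal or not (Theorem~\ref{thm:subgroup}); the solution rests on the determinant criterion of Section~\ref{sec:det}. Section~\ref{sec:main} shows that an invariant $\varepsilon$ has this form and works out a mixed example in type $B_2$. All steps are already visible in rank one.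

\section{Rank one}\label{sec:rankone}

Let $\dim V=1$, $S=\Bbbk[x]$, $W=\{1,s\}$ and $sx=-x$. Then $\mathbf{Q}_m(W)$ is the set of pairs $(f_1,f_s)$ with $x^m\mid f_s-f_1$. Put $\mathbf{1}=(1,1)$ and $\eta_m=(x^m,-x^m)$. Since
\[
(f_1,f_s)=\frac{f_1+f_s}{2}\,\mathbf{1}+\frac{f_1-f_s}{2x^m}\,\eta_m,
\]
the elements $\mathbf{1},\eta_m$ form a basis of $\mathbf{Q}_m(W)$. The diagonal action is $s(f_1,f_s)=(sf_s,sf_1)$, so
\[
s\mathbf{1}=\mathbf{1},\qquad s\eta_m=\big(-(-x)^m,(-x)^m\big)=(-1)^{m+1}\eta_m .
\]

Take $m=2k$, let $M=\mathbf{Q}_{2k}(W)$, $\eta=\eta_{2k}$, and let $F$ be the span of $\mathbf{1}$ and $\eta$. Then $M=S\otimes F$, and $F$ is the sum of the trivial representation in degree $0$ and the sign representation in degree $2k$. We want to recognize $\mathbf{Q}_{2k+1}(W)$ inside $M$ without looking at components. An element $\varphi=p\mathbf{1}+q\eta$ has $\varphi_1-\varphi_s=2qx^{2k}$, so it lies in $\mathbf{Q}_{2k+1}(W)$ if and only if $x\mid q$. On the other hand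
\[
(1-s)\varphi=(p-sp)\mathbf{1}+(q+sq)\eta\equiv 2q\,\eta\pmod{xM},
\]
because $sp\equiv p$ and $sq\equiv q$ modulo $x$. Three things follow.
\begin{enumerate}
\item[(i)] $\mathbf{Q}_{2k+1}(W)=\{\varphi\in M:(1-s)\varphi\in xM\}$. The right side depends only on $M$ as an $S$-module with an action of $W$.
\item[(ii)] Modulo $xM$ only the action of $s$ on $F$ matters. The number $k$ has disappeared from the condition and survives only as the degree of $\eta$.
\item[(iii)] The element $\varphi$ is invariant if and only if $p$ is even and $q$ is odd. So $M^W$ is free over $S^W=\Bbbk[x^2]$ with basis $\mathbf{1}$, $x\eta=\eta_{2k+1}$, and this is an $S$-basis of $\mathbf{Q}_{2k+1}(W)$.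
\end{enumerate}
Statements (i), (ii) and (iii) become Lemma~\ref{lem:raise}, Theorem~\ref{thm:reduction} and Theorem~\ref{thm:subgroup}.

Parity matters. If we start from $M'=\mathbf{Q}_{2k+1}(W)$, then $s$ fixes both basis vectors, so $(1-s)M'\subset xM'$, and the condition in (i) does not cut out $\mathbf{Q}_{2k+2}(W)$. The method raises an even multiplicity to the next odd one, and this is why the even case is the base of the reduction.

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Reflections}
The group $W$ acts faithfully on $V$. Its reflections, the elements $\neq1$ that fix a hyperplane pointwise, are exactly the conjugates of the Coxeter generators; each is an involution and is determined by its hyperplane. Thus $s_\alpha(v)=v-\alpha(v)\alpha^\vee$ for a vector $\alpha^\vee\in V$, the coroot, with $\alpha(\alpha^\vee)=2$. For $\lambda\in V^*$ this gives $s_\alpha\lambda=\lambda-\lambda(\alpha^\vee)\alpha$, and since $S$ is generated by $V^*$,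
\begin{equation}\label{eq:refl}
s_\alpha\alpha=-\alpha,\qquad s_\alpha p\equiv p\pmod\alpha\quad\text{for all }p\in S.
\end{equation}
For $g\in W$ the form $g\alpha$ is a nonzero multiple of one of the chosen forms; we write $g\alpha$ also for that element of $\mathcal{A}$, and $gs_\alpha g^{-1}=s_{g\alpha}$. Distinct elements of $\mathcal{A}$ are non-proportional linear forms, hence coprime irreducible elements of the unique factorization domain $S$. For a subgroup $G\le W$ let $\mathcal{A}_G=\{\alpha\in\mathcal{A}:s_\alpha\in G\}$, and let $1_G:\mathcal{A}\to\{0,1\}$ be the indicator function of $\mathcal{A}_G$. A \emph{reflection subgroup} is a subgroup generated by reflections; the trivial group is allowed.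

\subsection*{Graded modules}
Let $S_+\subset S$ be the ideal of polynomials without constant term. The rank of a module $N$ is the dimension of $N\otimes_S\operatorname{Frac}(S)$.

\begin{lemma}\label{lem:graded}
Let $N$ be a finitely generated graded module over a polynomial ring $S$, let $F\subset N$ be a graded subspace with $N=F\oplus S_+N$, and let $\pi:S\otimes F\to N$, $p\otimes v\mapsto pv$.
\begin{enumerate}
\item[(a)] The map $\pi$ is surjective.
\item[(b)] If $N$ is a direct summand of a free module, then $\pi$ is bijective. In particular $N$ is free, it has a homogeneous basis, and $\dim_\Bbbk N/S_+N=\operatorname{rank}N$.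
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A homogeneous element of $N$ is an element of $F$ plus a sum $\sum p_ix_i$ with $p_i\in S_+$ homogeneous and $x_i$ of smaller degree; use induction on the degree, which is bounded below.

(b) Let $K=\ker\pi$, a finitely generated graded module. Since $\pi$ induces the bijection $F\to N/S_+N$, we have $K\subset S_+(S\otimes F)$. Since $N$ is projective, $K$ is a direct summand of $S\otimes F$, so $K\cap S_+(S\otimes F)=S_+K$. Hence $K=S_+K$, and (a) applied to $K$ gives $K=0$.
\end{proof}

A homogeneous basis of $N$ maps to a basis of $N/S_+N$, so its degrees do not depend on the basis.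

\subsection*{Representations and invariants}
Representations are finite-dimensional over $\Bbbk$ and may be graded, $E=\bigoplus_dE_d$; an ungraded one sits in degree $0$. For a finite group $G$ let $\mathrm{Fun}(G)$ be the space of functions $G\to\Bbbk$ with $(ge)(w)=e(g^{-1}w)$, the left regular representation. We use three classical theorems.
\begin{enumerate}
\item[(M)] \emph{Maschke.} Every subrepresentation has a stable complement. Hence a graded representation is a direct sum of irreducible ones placed in various degrees, and every irreducible representation, being a quotient of the regular representation, is a direct summand of $\mathrm{Fun}(G)$.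
\item[(C)] \emph{Chevalley.} Let $G\le W$ be a reflection subgroup and $\ell=\dim V$. Then $S^G$ is a polynomial algebra on homogeneous generators of degrees $d_1,\dots,d_\ell$, with $\prod_id_i=|G|$ and $\sum_i(d_i-1)=|\mathcal{A}_G|$. Let $C_G=S/(S^G_+)S$ be the coinvariant algebra, where $S^G_+=S^G\cap S_+$, and let $C\subset S$ be a graded $G$-stable complement to $(S^G_+)S$, so that $C\cong C_G$. Then multiplication $S^G\otimes C\to S$ is bijective, and $C$ is isomorphic to the regular representation of $G$.
\item[(D)] \emph{Dedekind.} Distinct homomorphisms from a monoid to the multiplicative group of a field $L$ are linearly independent over $L$.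
\end{enumerate}

\subsection*{The modules}
For a subgroup $G\le W$ and $m:\mathcal{A}_G\to\mathbb{Z}_{\ge0}$, define $\mathbf{Q}_m(G)\subset S^{|G|}$ by \eqref{eq:defQ} with $W$ and $\mathcal{A}$ replaced by $G$ and $\mathcal{A}_G$; the ring is still $S=\Bbbk[V]$. It is a graded submodule of $S^{|G|}$, hence finitely generated.

If $E$ is a representation of $G$, then $G$ acts diagonally on $S\otimes E$ by $g(p\otimes e)=gp\otimes ge$. This action preserves the total degree and is semilinear: $g(px)=g(p)\,g(x)$. Tuples $(f_w)_{w\in G}$ are elements of $S\otimes\mathrm{Fun}(G)$, and for them the diagonal action is given by \eqref{eq:action}.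

\begin{lemma}\label{lem:stable}
If $m\in\mathcal{M}(W)$, then $\mathbf{Q}_m(W)$ is stable under the diagonal action of $W$.
\end{lemma}

\begin{proof}
Let $f\in\mathbf{Q}_m(W)$, $g\in W$ and $\beta=g^{-1}\alpha$. Then $g^{-1}s_\alpha=s_\beta g^{-1}$ and $m_\beta=m_\alpha$, so
\[
(gf)_{s_\alpha w}-(gf)_w=g\big(f_{s_\beta g^{-1}w}-f_{g^{-1}w}\big)\in g\langle\beta\rangle^{m_\alpha}=\langle\alpha\rangle^{m_\alpha}.\qedhere
\]
\end{proof}

Observation (ii) of Section~\ref{sec:rankone} calls for a version of the multiplicity-one conditions with coefficients in an arbitrary representation.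

\begin{definition}\label{def:QE}
Let $\varepsilon:\mathcal{A}\to\{0,1\}$, let $G\le W$ be a subgroup containing all $s_\alpha$ with $\varepsilon_\alpha=1$, and let $E$ be a representation of $G$. Put
\[
\mathbf{Q}_\varepsilon(E)=\{x\in S\otimes E:\ (1-1\otimes s_\alpha)x\in\alpha(S\otimes E)\ \text{ whenever }\varepsilon_\alpha=1\}.
\]
\end{definition}

The operators $1\otimes s_\alpha$ are $S$-linear, so $\mathbf{Q}_\varepsilon(E)$ is a graded submodule of $S\otimes E$.

\begin{lemma}\label{lem:QE}
In the setting of Definition~\ref{def:QE}:
\begin{enumerate}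
\item[(a)] $(1-s_\alpha)x\equiv(1-1\otimes s_\alpha)x\pmod{\alpha(S\otimes E)}$ for $x\in S\otimes E$ and $\alpha\in\mathcal{A}_G$, where $s_\alpha$ on the left acts diagonally;
\item[(b)] $\mathbf{Q}_\varepsilon(E\oplus E')=\mathbf{Q}_\varepsilon(E)\oplus\mathbf{Q}_\varepsilon(E')$;
\item[(c)] $\mathbf{Q}_\varepsilon(\mathrm{Fun}(G))=\mathbf{Q}_\varepsilon(G)$;
\item[(d)] if $\mathbf{Q}_\varepsilon(G)$ is free, then $\mathbf{Q}_\varepsilon(E)$ is free for every representation $E$ of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The difference of the two sides at $x=p\otimes e$ is $(p-s_\alpha p)\otimes s_\alpha e$; apply \eqref{eq:refl}.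
(b) Both the operator $1-1\otimes s_\alpha$ and the submodule $\alpha(S\otimes(E\oplus E'))$ respect the decomposition.
(c) We have $((1\otimes s_\alpha)f)_w=f_{s_\alpha w}$, and a tuple lies in $\alpha(S\otimes\mathrm{Fun}(G))$ exactly when each component is divisible by $\alpha$.
(d) Let $\tau$ be irreducible. By (M), (b) and (c), $\mathbf{Q}_\varepsilon(\tau)$ is a graded direct summand of $\mathbf{Q}_\varepsilon(G)$, so it is free by Lemma~\ref{lem:graded}(b). By (M) and (b), $\mathbf{Q}_\varepsilon(E)$ is a direct sum of such modules, shifted in degree.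
\end{proof}

\section{A determinant criterion for bases}\label{sec:det}

To prove that given tuples form a basis, we must show that every tuple is a combination of them with polynomial, not merely rational, coefficients. Cramer's rule turns this into a question of divisibility of determinants, and the defining conditions force a large common divisor.

\begin{lemma}\label{lem:cramer}
Let $G\le W$ be a subgroup of order $r$, let $m:\mathcal{A}_G\to\mathbb{Z}_{\ge0}$, and let $\Pi=\prod_{\alpha\in\mathcal{A}_G}\alpha^{m_\alpha r/2}$. Let $f^1,\dots,f^r\in\mathbf{Q}_m(G)$ and $D=\det(f^i_w)_{w,i}$.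
\begin{enumerate}
\item[(a)] $\Pi$ divides $D$.
\item[(b)] If $D=c\,\Pi$ with $c\in\Bbbk^\times$, then $f^1,\dots,f^r$ is an $S$-basis of $\mathbf{Q}_m(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $\alpha\in\mathcal{A}_G$. Since $s_\alpha\in G$, the group $G$ is partitioned into $r/2$ pairs $\{w,s_\alpha w\}$. In each pair subtract row $w$ from row $s_\alpha w$. This leaves $D$ unchanged and produces $r/2$ rows divisible by $\alpha^{m_\alpha}$, so $\alpha^{m_\alpha r/2}\mid D$. The forms $\alpha$ are pairwise coprime, so $\Pi\mid D$.

(b) Since $D\ne0$, the $f^i$ are linearly independent, and each $f\in\mathbf{Q}_m(G)$ equals $\sum_i(D_i/D)f^i$, where $D_i$ is obtained from $D$ by replacing the $i$-th column by $f$. By (a), $\Pi\mid D_i$, so $D_i/D\in S$.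
\end{proof}

The condition in (b) is also necessary.

\begin{theorem}\label{thm:det}
Let $m:\mathcal{A}\to\mathbb{Z}_{\ge0}$ be any function. Elements $f^1,\dots,f^{|W|}\in\mathbf{Q}_m(W)$ form an $S$-basis if and only if
\[
\det(f^i_w)_{w,i}=c\prod_{\alpha\in\mathcal{A}}\alpha^{m_\alpha|W|/2}\quad\text{with }c\in\Bbbk^\times .
\]
Hence, whenever $\mathbf{Q}_m(W)$ is free, the degrees of a homogeneous basis sum to $\frac{|W|}{2}\sum_\alpha m_\alpha$.
\end{theorem}

\begin{proof}
Let $n=|W|$. One direction is Lemma~\ref{lem:cramer}(b). Conversely, let $(f^i)$ be a basis with determinant $D$; we may assume $W\neq1$. Any $n$ elements of $\mathbf{Q}_m(W)$ are $S$-linear combinations of the $f^i$, so their determinant is a multiple of $D$. We test this on elements adapted to one hyperplane. Fix $\alpha$, put $\rho=\prod_{\gamma\ne\alpha}\gamma^{m_\gamma}$, and let $\delta_w$ be the tuple with $1$ in position $w$ and $0$ elsewhere. For each of the $n/2$ pairs $\{w,s_\alpha w\}$ take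
\[
\rho\,(\delta_w+\delta_{s_\alpha w})\qquad\text{and}\qquad\rho\,\alpha^{m_\alpha}\delta_{s_\alpha w}.
\]
These lie in $\mathbf{Q}_m(W)$: at $\gamma\neq\alpha$ all components are divisible by $\gamma^{m_\gamma}$, and at $\alpha$ the differences are $0$ or $\pm\rho\alpha^{m_\alpha}$. After reordering rows, their matrix is block diagonal with $2\times2$ blocks of determinant $\rho^2\alpha^{m_\alpha}$. So $D$ divides $\rho^n\alpha^{m_\alpha n/2}$. It follows that $D$ is a nonzero constant times a product of forms from $\mathcal{A}$, and that $\alpha$ occurs in it with exponent at most $m_\alpha n/2$. This holds for every $\alpha$, and Lemma~\ref{lem:cramer}(a) gives the opposite inequalities.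

If the basis is homogeneous, then $D$ is homogeneous of degree $\sum_i\deg f^i$, which gives the last statement.
\end{proof}

\section{Removing the even part}\label{sec:even}

In this section and the next, $k:\mathcal{A}\to\mathbb{Z}_{\ge0}$ is $W$-invariant and
\[
M=\mathbf{Q}_{2k}(W),\qquad F=M/S_+M .
\]
By Lemma~\ref{lem:stable} the diagonal action preserves $M$; being graded and semilinear, it preserves $S_+M$, so $F$ is a graded representation of $W$.

Theorem~\ref{thm:known} says that $M$ has a basis but says nothing about how a basis sits inside $S^{|W|}$. We therefore keep only the structure of $M$ that freeness controls. It controls the $W$-action as well.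

\begin{proposition}\label{prop:triv}
Choose a graded $W$-stable complement to $S_+M$ in $M$ and identify it with $F$. Then $\dim F=|W|$, and $\Psi:S\otimes F\to M$, $p\otimes v\mapsto pv$, is an isomorphism of graded $S$-modules that is equivariant for the diagonal actions.
\end{proposition}

\begin{proof}
The complement exists by (M), applied in each degree. By the even case of Theorem~\ref{thm:known}, $M$ is free of rank $|W|$, so Lemma~\ref{lem:graded}(b) shows that $\Psi$ is bijective and $\dim F=|W|$. Equivariance is semilinearity: $g(pv)=g(p)\,g(v)$.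
\end{proof}

This is the only place where Theorem~\ref{thm:known} is used. To profit from $\Psi$, we must express the condition ``one more order of contact along $\alpha$'' in terms that $\Psi$ preserves, namely the $S$-module structure and the action of $W$. In the next lemma, note that $\alpha M=\{\alpha\psi:\psi\in M\}$ is in general smaller than $M\cap\alpha S^{|W|}$; in rank one, $\eta_{2k}$ lies in the second module but not in the first when $k\geq1$. The extra order of contact is stored in this difference.

\begin{lemma}\label{lem:raise}
Let $\varphi\in M$, $\alpha\in\mathcal{A}$ and $s=s_\alpha$, acting diagonally. Then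
\[
\varphi_{sw}-\varphi_w\in\langle\alpha\rangle^{2k_\alpha+1}\ \text{ for all }w\in W\iff(1-s)\varphi\in\alpha M .
\]
\end{lemma}

\begin{proof}
Put $d_w=\varphi_{sw}-\varphi_w\in\langle\alpha\rangle^{2k_\alpha}$ and $\omega=(1-s)\varphi$. Then $\omega\in M$ by Lemma~\ref{lem:stable}, $\omega_w=\varphi_w-s(\varphi_{sw})$, and
\begin{equation}\label{eq:omega}
\omega_{sw}-\omega_w=\big(\varphi_{sw}-s(\varphi_w)\big)-\big(\varphi_w-s(\varphi_{sw})\big)=d_w+s(d_w).
\end{equation}

($\Rightarrow$) By \eqref{eq:refl}, $\omega_w\equiv\varphi_w-\varphi_{sw}=-d_w\equiv0\pmod\alpha$, so $\psi=\alpha^{-1}\omega$ has polynomial components. We check that $\psi\in M$. At $\alpha$: the ideal $\langle\alpha\rangle^{2k_\alpha+1}$ is $s$-stable and contains $d_w$, so \eqref{eq:omega} gives $\psi_{sw}-\psi_w=\alpha^{-1}(d_w+s(d_w))\in\langle\alpha\rangle^{2k_\alpha}$. At $\gamma\ne\alpha$: since $\omega\in M$, we have $\alpha(\psi_{s_\gamma w}-\psi_w)\in\langle\gamma\rangle^{2k_\gamma}$, and $\alpha$ is coprime to $\gamma$, so $\psi_{s_\gamma w}-\psi_w\in\langle\gamma\rangle^{2k_\gamma}$.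

($\Leftarrow$) Let $\omega=\alpha\psi$ with $\psi\in M$. By \eqref{eq:omega}, $d_w+s(d_w)=\alpha(\psi_{sw}-\psi_w)\in\langle\alpha\rangle^{2k_\alpha+1}$. Write $d_w=\alpha^{2k_\alpha}e$. The exponent is even, so $s$ fixes $\alpha^{2k_\alpha}$, and $d_w+s(d_w)=\alpha^{2k_\alpha}(e+s(e))$. Hence $\alpha\mid e+s(e)$. But $e+s(e)\equiv2e\pmod\alpha$ and $2$ is invertible, so $\alpha\mid e$.
\end{proof}

With an odd exponent the last step would produce $e-s(e)$, which is always divisible by $\alpha$; this is the failure seen at the end of Section~\ref{sec:rankone}. Note also that the lemma treats one hyperplane at a time, so the set of hyperplanes at which we raise the multiplicity is arbitrary.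

\begin{theorem}\label{thm:reduction}
Let $k:\mathcal{A}\to\mathbb{Z}_{\ge0}$ be $W$-invariant, $M=\mathbf{Q}_{2k}(W)$ and $F=M/S_+M$. For every $\varepsilon:\mathcal{A}\to\{0,1\}$, invariant or not, $\mathbf{Q}_{2k+\varepsilon}(W)\cong\mathbf{Q}_\varepsilon(F)$ as graded $S$-modules. In particular, if $\mathbf{Q}_\varepsilon(W)$ is free, then $\mathbf{Q}_{2k+\varepsilon}(W)$ is free for all invariant $k$.
\end{theorem}

\begin{proof}
We show that $\Psi$ maps $\mathbf{Q}_\varepsilon(F)$ onto $\mathbf{Q}_{2k+\varepsilon}(W)$. By Lemma~\ref{lem:raise},
\[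
\mathbf{Q}_{2k+\varepsilon}(W)=\{\varphi\in M:(1-s_\alpha)\varphi\in\alpha M\text{ whenever }\varepsilon_\alpha=1\}.
\]
Since $\Psi$ is an $S$-linear equivariant bijection, the preimage of this module is the set of $x\in S\otimes F$ with $(1-s_\alpha)x\in\alpha(S\otimes F)$ whenever $\varepsilon_\alpha=1$. By Lemma~\ref{lem:QE}(a), this set is $\mathbf{Q}_\varepsilon(F)$. The last statement follows from Lemma~\ref{lem:QE}(d) with $G=W$ and $E=F$.
\end{proof}

\section{Multiplicity one on a reflection subgroup}\label{sec:one}

It remains to understand $\mathbf{Q}_\varepsilon(E)$. Lemma~\ref{lem:QE}(a) supplies elements: if $x\in S\otimes E$ is fixed by the diagonal action of $s_\alpha$, then it satisfies the condition at $\alpha$. So let $G\le W$ be a reflection subgroup and consider the $S$-span of the $G$-invariants. Invariants satisfy the conditions at \emph{all} hyperplanes of $G$, so the module they can hope to generate is the one for $\varepsilon=1_G$.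

\begin{proposition}\label{prop:one}
Let $G\le W$ be a reflection subgroup and $E$ a graded representation of $G$. The map
\[
\mu_E:\ S\otimes_{S^G}(S\otimes E)^G\to S\otimes E,\qquad p\otimes x\mapsto px,
\]
is injective with image $\mathbf{Q}_{1_G}(E)$. Moreover $\mathbf{Q}_{1_G}(E)$ is a free $S$-module of rank $\dim E$, and the generating function of the degrees of a homogeneous basis is the Hilbert series of $(C_G\otimes E)^G$.
\end{proposition}

\begin{proof}
Let $r=|G|$, $N=|\mathcal{A}_G|$, and let $C$ be as in (C).

\emph{Step 1: the image lies in $\mathbf{Q}_{1_G}(E)$.} If $x\in(S\otimes E)^G$ and $\alpha\in\mathcal{A}_G$, then $(1-1\otimes s_\alpha)x\equiv(1-s_\alpha)x=0$ modulo $\alpha(S\otimes E)$. So the $S$-module $\mathbf{Q}_{1_G}(E)$ contains $(S\otimes E)^G$ and hence the image. From now on we regard $\mu_E$ as a map to $\mathbf{Q}_{1_G}(E)$.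

\emph{Step 2: reduction to the regular representation.} If $E=E_1\oplus E_2$, then the source of $\mu_E$ splits accordingly, the target splits by Lemma~\ref{lem:QE}(b), and $\mu_E=\mu_{E_1}\oplus\mu_{E_2}$. So $\mu_E$ is bijective if and only if $\mu_{E_1}$ and $\mu_{E_2}$ are. By (M), bijectivity for $\mathrm{Fun}(G)$ implies it for every irreducible representation, and then for every $E$.

\emph{Step 3: $E=\mathrm{Fun}(G)$.} Here the target is $\mathbf{Q}_{1_G}(G)$. A tuple $f$ is invariant if and only if $f_w=g(f_{g^{-1}w})$ for all $g,w$. Taking $g=w$ gives $f_w=w(f_1)$, and conversely every tuple $(wa)_{w\in G}$ with $a\in S$ is invariant. Thus $a\mapsto(wa)_w$ is an isomorphism of $S^G$-modules $S\to(S\otimes E)^G$. Let $a_1,\dots,a_r$ be a homogeneous basis of $C$; by (C) it is a basis of $S$ over $S^G$. Put $A_i=(wa_i)_{w\in G}$. The elements $1\otimes A_i$ form an $S$-basis of the source of $\mu_E$, so it suffices to show that the $A_i$ form an $S$-basis of $\mathbf{Q}_{1_G}(G)$. We apply Lemma~\ref{lem:cramer} to $\Delta=\det(wa_i)_{w,i}$.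

First, $\Delta\ne0$. Otherwise there are $c_w\in\operatorname{Frac}(S)$, not all zero, with $\sum_wc_w\,w(a_i)=0$ for all $i$. The maps $w:S\to S$ are $S^G$-linear and the $a_i$ generate $S$ over $S^G$, so $\sum_wc_w\,w(a)=0$ for all $a\in S$. As $G$ acts faithfully, the $w\in G$ are distinct homomorphisms from the monoid $S\setminus\{0\}$ to $\operatorname{Frac}(S)^\times$, and this contradicts (D).

Next, $\Delta$ is homogeneous of degree $\sum_i\deg a_i=P'(1)$, where $P(t)=\sum_it^{\deg a_i}$. Comparing Hilbert series in $S^G\otimes C\cong S$ gives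
\[
P(t)=\prod_{j=1}^{\ell}\frac{1-t^{d_j}}{1-t}=\prod_{j=1}^{\ell}\big(1+t+\dots+t^{d_j-1}\big).
\]
The $j$-th factor has value $d_j$ and derivative $d_j(d_j-1)/2$ at $t=1$. Logarithmic differentiation and the two identities in (C) give
\[
P'(1)=P(1)\sum_j\frac{d_j-1}{2}=\frac{rN}{2}.
\]
By Lemma~\ref{lem:cramer}(a), $\Delta$ is divisible by $\Pi=\prod_{\alpha\in\mathcal{A}_G}\alpha^{r/2}$, which also has degree $rN/2$. So $\Delta=c\,\Pi$ with $c\in\Bbbk^\times$, and Lemma~\ref{lem:cramer}(b) concludes this step.

\emph{Step 4: freeness and degrees.} By (C), $S\otimes E\cong S^G\otimes C\otimes E$ as graded $S^G$-modules with $G$-action, so $(S\otimes E)^G\cong S^G\otimes(C\otimes E)^G$. A homogeneous basis of $(C\otimes E)^G$ is therefore an $S^G$-basis of $(S\otimes E)^G$ and, through $\mu_E$, an $S$-basis of $\mathbf{Q}_{1_G}(E)$. Finally, $C\cong\mathrm{Fun}(G)$, and an invariant element of $\mathrm{Fun}(G)\otimes E$ is a function $w\mapsto we$ with $e\in E$, as in Step 3. So $\dim(C\otimes E)^G=\dim E$.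
\end{proof}

Step 3 identifies $\mathbf{Q}_{1_G}(G)$ with $S\otimes_{S^G}S$ through $p\otimes a\mapsto(p\cdot wa)_{w\in G}$. It is also where the hypothesis on $\varepsilon$ enters: the degree $rN/2$ of $\Delta$ counts all reflections of $G$, and it matches the forced divisor only if a condition is imposed at every hyperplane of $G$.

\begin{theorem}\label{thm:subgroup}
Let $k:\mathcal{A}\to\mathbb{Z}_{\ge0}$ be $W$-invariant, $M=\mathbf{Q}_{2k}(W)$ and $F=M/S_+M$. For every reflection subgroup $G\le W$, not necessarily normal or parabolic, $\mathbf{Q}_{2k+1_G}(W)$ is free of rank $|W|$. The natural map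
\[
S\otimes_{S^G}\mathbf{Q}_{2k}(W)^G\to\mathbf{Q}_{2k+1_G}(W),\qquad p\otimes\varphi\mapsto p\varphi,
\]
is an isomorphism. The generating function of the degrees of a homogeneous basis is the Hilbert series of $(C_G\otimes F)^G$.
\end{theorem}

\begin{proof}
By the proof of Theorem~\ref{thm:reduction}, $\Psi$ restricts to a graded isomorphism $\mathbf{Q}_{1_G}(F)\to\mathbf{Q}_{2k+1_G}(W)$. Proposition~\ref{prop:one}, applied to the restriction of $F$ to $G$, gives freeness, the rank $\dim F=|W|$ and the degrees. Being equivariant, $\Psi$ also restricts to an isomorphism of $S^G$-modules $(S\otimes F)^G\to M^G$, and $\Psi(\mu_F(p\otimes x))=p\,\Psi(x)$. So $\Psi$ carries the isomorphism $\mu_F$ to the natural map in the statement.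
\end{proof}

\section{Invariant multiplicities}\label{sec:main}

Let $m\in\mathcal{M}(W)$, and let $O$ be the set of $\alpha$ with $m_\alpha$ odd. To apply Theorem~\ref{thm:subgroup} we need a reflection subgroup whose set of hyperplanes is exactly $O$. The only candidate is the group generated by the $s_\alpha$ with $\alpha\in O$, and the danger is that it contains further reflections, just as $(12)$ and $(23)$ generate $(13)$. Invariance excludes this, because a character of $W$ separates $O$ from its complement.

\begin{lemma}\label{lem:odd}
Let $O\subset\mathcal{A}$ be $W$-stable and $G=\langle s_\alpha:\alpha\in O\rangle$. Then $\mathcal{A}_G=O$.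
\end{lemma}

\begin{proof}
Let $s_i$ be the Coxeter generators, so that $W$ is presented by the relations $s_i^2=1$ and $(s_is_j)^{m_{ij}}=1$. Put $\chi(s_i)=1$ if the hyperplane of $s_i$ is in $O$, and $\chi(s_i)=-1$ otherwise. If $m_{ij}=2q+1$ is odd and $g=(s_is_j)^q$, then
\[
gs_ig^{-1}=(s_is_j)^qs_i(s_js_i)^q=(s_is_j)^{2q}s_i=(s_js_i)s_i=s_j ,
\]
so the two hyperplanes lie in one $W$-orbit and $\chi(s_i)=\chi(s_j)$. Hence $(\chi(s_i)\chi(s_j))^{m_{ij}}=1$ whether $m_{ij}$ is odd or even, and $\chi$ extends to a character $W\to\{\pm1\}$. Every reflection $s_\alpha$ is conjugate to some $s_i$; then $\chi(s_\alpha)=\chi(s_i)$, and $\alpha\in O$ exactly when the hyperplane of $s_i$ is in $O$. So $\chi(s_\alpha)=1$ if and only if $\alpha\in O$. In particular $G\subset\ker\chi$, and $s_\alpha\in G$ forces $\alpha\in O$. The inclusion $O\subset\mathcal{A}_G$ holds by definition of $G$.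
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $k_\alpha=\lfloor m_\alpha/2\rfloor$ and $O=\{\alpha:m_\alpha\text{ odd}\}$. Then $k$ is invariant and $O$ is $W$-stable, so $m=2k+1_G$ by Lemma~\ref{lem:odd}. Theorem~\ref{thm:subgroup} gives freeness, the rank and the isomorphism.

For the Cohen--Macaulay property we must show that $\operatorname{depth}R_{\mathfrak n}\ge\dim R_{\mathfrak n}$ for each maximal ideal $\mathfrak n$ of $R=\mathbf{Q}_m(W)$. Since $R$ is finite over $S$, we have $\dim R_{\mathfrak n}\le\ell=\dim V$, and $\mathfrak m=\mathfrak n\cap S$ is maximal, so $S_{\mathfrak m}$ is a regular local ring of dimension $\ell$. Since $R$ is free over $S$, the ring $R_{\mathfrak n}$ is flat over $S_{\mathfrak m}$, and a regular system of parameters of $S_{\mathfrak m}$ remains a regular sequence in $\mathfrak nR_{\mathfrak n}$. Hence $\operatorname{depth}R_{\mathfrak n}\ge\ell$.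
\end{proof}

\begin{remark}
If $m$ is odd, then $G=W$, so the argument also recovers the odd case of Theorem~\ref{thm:known} from the even case.
\end{remark}

The proof produces a basis as soon as $F$ is known.

\begin{example}\label{ex:B2}
Let $W$ be of type $B_2$, of order $8$, with $S=\Bbbk[x,y]$ and forms $x$, $y$, $u=x+y$, $v=x-y$. Let $m_x=m_y=1$ and $m_u=m_v=2$. Then $G=\langle s_x,s_y\rangle$, and $M$ is defined by conditions of order $2$ at $u$ and $v$ only. Let $H=\langle s_u,s_v\rangle$, of order $4$, so that $W=H\sqcup s_xH$, and let $z=s_xs_y=s_us_v$ be the central element $-1$.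

The conditions defining $M$ link $w$ only to $Hw$, so $M=M'\oplus M''$, where $M'=\mathbf{Q}_2(H)$ consists of the tuples supported on $H$ and $M''=s_xM'$ of those supported on $s_xH$. For $a,b\in\{0,1\}$ let $\chi_{ab}$ be the character of $H$ with $\chi_{ab}(s_u)=(-1)^a$, $\chi_{ab}(s_v)=(-1)^b$, and let $f^{ab}_h=\chi_{ab}(h)u^{2a}v^{2b}$ for $h\in H$. These four tuples lie in $M'$, and their determinant is $u^4v^4$ times the determinant of the character table of $H$, so they form a basis of $M'$ by Lemma~\ref{lem:cramer}(b). Since $H$ fixes $u^2$ and $v^2$, we have $hf^{ab}=\chi_{ab}(h)f^{ab}$. Hence the span of the $f^{ab}$ and $s_xf^{ab}$ is $W$-stable and serves as $F$. On $f^{ab}_\pm=f^{ab}\pm s_xf^{ab}$, of degree $2(a+b)$, the element $s_x$ acts by $\pm1$, the element $z$ by $(-1)^{a+b}$, and $s_y=s_xz$ by $\pm(-1)^{a+b}$. Here $S^G=\Bbbk[x^2,y^2]$ and $C$ has basis $1,x,y,xy$. Multiplying each $f^{ab}_\pm$ by the monomial that makes it $G$-invariant gives a basis of $(C\otimes F)^G$, hence of $\mathbf{Q}_m(W)$: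
\[
f^{00}_+,\ \ xyf^{00}_-,\qquad yf^{10}_+,\ \ xf^{10}_-,\ \ yf^{01}_+,\ \ xf^{01}_-,\qquad f^{11}_+,\ \ xyf^{11}_- .
\]
The degrees are $0,2,3,3,3,3,4,6$. Their sum is $24=\frac82(1+1+2+2)$, as Theorem~\ref{thm:det} requires.
\end{example}

\section{Arbitrary functions \texorpdfstring{$m$}{m}: dimension two and dimension three}\label{sec:limits}

We finally ask how much of the hypothesis on $m$ is needed. In dimension two, none of it is.

\begin{proposition}\label{prop:rank2}
If $\dim V=2$, then $\mathbf{Q}_m(W)$ is free for every function $m:\mathcal{A}\to\mathbb{Z}_{\ge0}$.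
\end{proposition}

\begin{proof}
Let $Q=\mathbf{Q}_m(W)$ and $n=|W|$. Since $\Bbbk$ is infinite, there is a linear form $\beta\neq0$ not proportional to any $\alpha\in\mathcal{A}$. If $f\in S^n$ and $\beta f\in Q$, then $f\in Q$ by coprimality. So $Q\cap\beta S^n=\beta Q$, and $Q/\beta Q$ embeds in $(S/\langle\beta\rangle)^n$. The ring $S/\langle\beta\rangle$ is a polynomial ring in one variable, a principal ideal domain, so $Q/\beta Q$ is free over it and has a homogeneous basis by Lemma~\ref{lem:graded}(b). Lift this basis to homogeneous elements $f^i\in Q$. Their images span $Q/S_+Q$, so they generate $Q$ by Lemma~\ref{lem:graded}(a). Suppose $\sum_ip_if^i=0$ is a nontrivial relation with $\max_i\deg p_i$ minimal. Reducing modulo $\beta$ shows that $\beta$ divides every $p_i$, and dividing by $\beta$ gives a relation of smaller degree, a contradiction.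
\end{proof}

In dimension three, the hypothesis $\varepsilon=1_G$ of Theorem~\ref{thm:subgroup} cannot simply be dropped. Let $W=\mathfrak{S}_4$ act on $V=\{x\in\Bbbk^4:x_1+x_2+x_3+x_4=0\}$ by permuting coordinates; the reflections are the six transpositions, with forms $x_i-x_j$. A function $\mathcal{A}\to\{0,1\}$ is a graph on the vertices $1,2,3,4$. We take the $4$-cycle. Its four transpositions $(12),(23),(34),(14)$ generate $\mathfrak{S}_4$, which has six hyperplanes, so this function is not of the form $1_G$; it is not invariant, since all transpositions are conjugate.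

\begin{theorem}\label{thm:nonfree}
Let $W=\mathfrak{S}_4$, let $m_\alpha=1$ for the four forms
\[
a=x_1-x_2,\qquad b=x_2-x_3,\qquad c=x_3-x_4,\qquad l=a+b+c=x_1-x_4,
\]
and let $m_\alpha=0$ for the other two. Then $\mathbf{Q}_m(W)$ is not free.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:QE}(d) it suffices to show that $\mathbf{Q}_m(V)$ is not free, which replaces a module of rank $24$ by one of rank $3$. For $\theta=\sum p_i\otimes v_i\in S\otimes V$ and $\lambda\in V^*$ put $\lambda(\theta)=\sum p_i\lambda(v_i)\in S$. Since $v-s_\alpha v=\alpha(v)\alpha^\vee$, we have $(1-1\otimes s_\alpha)\theta=\alpha(\theta)\otimes\alpha^\vee$, and the condition at $\alpha$ reads $\alpha\mid\alpha(\theta)$. The forms $a,b,c$ are a basis of $V^*$, so $S=\Bbbk[a,b,c]$, and $\theta\mapsto(a(\theta),b(\theta),c(\theta))$ identifies $S\otimes V$ with $S^3$. As $l(\theta)=a(\theta)+b(\theta)+c(\theta)$,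
\[
\mathbf{Q}_m(V)=\{(ap,bq,cr):\ p,q,r\in S,\ ap+bq+cr\in\langle l\rangle\}.
\]
This module contains $(a,b,c)$. Let $K$ be the submodule of elements with third coordinate $0$. From $(ap,bq,cr)=r(a,b,c)+(a(p-r),b(q-r),0)$, and since a nonzero multiple of $(a,b,c)$ has nonzero third coordinate, we get $\mathbf{Q}_m(V)=S\cdot(a,b,c)\oplus K$ with
\[
K=\{(ap,bq,0):\ ap+bq\in\langle l\rangle\}.
\]
If $\mathbf{Q}_m(V)$ were free, Lemma~\ref{lem:graded}(b) would give $\dim K/S_+K=\operatorname{rank}K$. We show that this fails.

The module $K$ has no nonzero elements of degree at most $1$: such an element would have $p,q\in\Bbbk$ and $ap+bq=\nu l$ with $\nu\in\Bbbk$, and $a,b,l$ are linearly independent, so $p=q=0$. Hence $S_+K$ vanishes in degree $2$. In degree $2$, $K$ contains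
\[
(ab,-ab,0),\qquad(al,0,0),\qquad(0,bl,0),
\]
which come from the three Koszul relations among $a,b,l$. They are linearly independent over $\Bbbk$: in a vanishing combination with coefficients $\lambda_1,\lambda_2,\lambda_3$, the first coordinate gives $\lambda_1b+\lambda_2l=0$, so $\lambda_1=\lambda_2=0$, and then $\lambda_3=0$. Thus $\dim K/S_+K\ge3$, while $K\subset S^2\oplus0$ has rank at most $2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLR}
Yuri Berest, Yun Liu and Ajay C. Ramadoss,
\emph{Quasi-flag manifolds and moment graphs},
arXiv:2509.23521 (2025).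

\end{thebibliography}
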